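# A finitely generated non-exact group with the $p$-approximation property for every $p\neq 2$

## 1. Theorem A, and two corollaries that lead to a non-exact group

For $p\in(1,\infty)\setminus\{2\}$ let $\varphi_p\in(0,\pi/2)$ and $\kappa_p>1$ be given by
$$\tan\varphi_p=\frac{|p-2|}{2\sqrt{p-1}},\qquad \kappa_p=\frac{\pi}{\pi-2\varphi_p}.$$

**Theorem A.** Let $p\in(1,\infty)$, $p\neq2$, and let $\Gamma$ be a discrete group with a proper conditionally negative definite function $\psi:\Gamma\to[0,\infty)$. Let $\Lambda=\psi(\Gamma)\setminus\{0\}$ be the set of distinct nonzero values of $\psi$, and suppose that $\sum_{\lambda\in\Lambda}\lambda^{-\kappa}<\infty$ for some $\kappa<\kappa_p$. Then there are finitely supported functions $v_n:\Gamma\to\mathbb C$ with $\|v_n\|_{M_{cb}A_p(\Gamma)}\le 1$ and $v_n\to1$ pointwise. In particular $\Gamma$ has the $p$-AP.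

**Corollary B.** Every discrete group acting metrically properly by automorphisms on a CAT(0) cube complex (of any dimension, not necessarily locally finite) satisfies the conclusion of Theorem A for every $p\ne2$. The same holds for every discrete group acting on a space with walls with proper wall distance.

**Corollary C.** There is a finitely generated non-exact group with the $p$-AP for every $p\in(1,\infty)\setminus\{2\}$. Hence, for $p\in(1,\infty)$, the $p$-AP implies exactness if and only if $p=2$.

The question behind this is from Yeong Chyuan Chung, "On some $p$-approximation properties of discrete groups and $\ell^p$ uniform Roe algebras", arXiv:2606.27230 (2026). The approximation property is a way of saying that the constant function $1$ on $\Gamma$ can be approximated by "small" functions without losing control of a multiplier norm. For $p=2$ a known fact says that this forces $\Gamma$ to be exact. Does it still do so for $p\ne2$? Corollary C says no, for each individual $p\neq 2$, and with one group that serves all of them at once.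

Three features of Theorem A deserve attention before any definitions. The approximating functions are as good as one could ask: finite support and norm at most $1$. The hypothesis looks at the *set* of values of $\psi$ and ignores how many group elements share a value, so growth of $\Gamma$ plays no role. And the threshold $\kappa_p$ exceeds $1$ precisely because $p\ne2$. For integer-valued $\psi$ we have $\Lambda\subset\{1,2,3,\dots\}$ and we need $\sum n^{-\kappa}<\infty$, that is, some $\kappa>1$. So the whole gap between $p=2$ and $p\neq2$ is visible in the fact that $\sum 1/n$ just fails to converge.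

To get a feeling for the constants, take $p=4$. Then $\tan\varphi_4=2/(2\sqrt3)=1/\sqrt3$, so $\varphi_4=\pi/6$ and $\kappa_4=3/2$. For $p=4/3$, the conjugate exponent, $\tan\varphi=\frac{2/3}{2/\sqrt3}=1/\sqrt3$ again. In general $\varphi_{p'}=\varphi_p$, because $p'-1=1/(p-1)$ and $p'-2=(2-p)/(p-1)$. As $p\to2$ we get $\varphi_p\to0$ and $\kappa_p\to1$.

## 2. Multipliers of $A_p(\Gamma)$, the predual $Q_{pcb}(\Gamma)$, and the $p$-AP

Throughout, $\Gamma$ is a discrete group, $p\in(1,\infty)$, and $1/p+1/p'=1$. The pairing between $L^{p'}(\mu)$ and $L^p(\mu)$ is bilinear: $\langle\beta,\alpha\rangle=\int\beta\alpha\,d\mu$.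

**Definition (the algebra $A_p(\Gamma)$).** The Figà-Talamanca–Herz algebra $A_p(\Gamma)$ consists of the functions $u=\sum_n f_n*\check g_n$ with $f_n\in\ell^p(\Gamma)$, $g_n\in\ell^{p'}(\Gamma)$ and $\sum_n\|f_n\|_p\|g_n\|_{p'}<\infty$. Its norm is the infimum of such sums.

Here $\check g(s)=g(s^{-1})$, so $(f*\check g)(s)=\sum_t f(t)g(s^{-1}t)$. For instance $\delta_g=\delta_g*\check\delta_e$. Hence every finitely supported function lies in $A_p(\Gamma)$.

**Definition (multipliers).** $M_{cb}A_p(\Gamma)$ is the algebra of $p$-completely bounded multipliers of $A_p(\Gamma)$. We use only the following equivalent description. A function $u:\Gamma\to\mathbb C$ lies in $M_{cb}A_p(\Gamma)$ with $\|u\|_{M_{cb}A_p(\Gamma)}\le C$ if and only if there are a measure space $(\Omega,\mu)$ and maps $\alpha:\Gamma\to L^p(\mu)$, $\beta:\Gamma\to L^{p'}(\mu)$ with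
$$u(st^{-1})=\langle\beta(s),\alpha(t)\rangle\quad(s,t\in\Gamma),\qquad \sup_t\|\alpha(t)\|_p\,\sup_s\|\beta(s)\|_{p'}\le C.\tag{1}$$

Two consequences are immediate. The constant function $1$ has norm at most $1$ (take a one-point space and $\alpha=\beta=1$). And Hölder's inequality in (1) gives
$$\|u\|_\infty\le\|u\|_{M_{cb}A_p(\Gamma)}.\tag{2}$$

**Definition (predual and $p$-AP).** $Q_{pcb}(\Gamma)$ is the completion of $\ell^1(\Gamma)$ in the norm
$$\|f\|_{Q_{pcb}}=\sup\Big\{\Big|\sum_{s}f(s)u(s)\Big|:\|u\|_{M_{cb}A_p(\Gamma)}\le1\Big\},$$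
and $Q_{pcb}(\Gamma)^*=M_{cb}A_p(\Gamma)$. The group $\Gamma$ has the $p$-AP (of An–Lee–Ruan) if some net in $A_p(\Gamma)$ converges to $1$ in the topology $\sigma(M_{cb}A_p(\Gamma),Q_{pcb}(\Gamma))$.

As a small example, $\|\delta_g\|_{Q_{pcb}}=1$: it is at most $1$ by (2), and $u=1$ attains it.

**Definition (exactness).** $\Gamma$ is exact if the reduced group $C^*$-algebra $C^*_r(\Gamma)$ is exact, that is, minimal tensoring with $C^*_r(\Gamma)$ preserves short exact sequences of $C^*$-algebras.

Finite groups are exact, since then $C^*_r(\Gamma)$ is finite-dimensional.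

We shall use one known fact: *the $2$-AP implies exactness.*

**The case $\Gamma=\mathbb Z$ by hand.** Let $F=\{0,\dots,n-1\}$ and $u_n(k)=\max(0,1-|k|/n)=\frac1n|F\cap(k+F)|$. With $\alpha(t)=n^{-1/p}1_{F-t}$ and $\beta(s)=n^{-1/p'}1_{F-s}$ we get
$$\langle\beta(s),\alpha(t)\rangle=\tfrac1n|(F-s)\cap(F-t)|=\tfrac1n|F\cap(s-t+F)|=u_n(s-t),$$
with all norms equal to $1$. So $u_n$ is finitely supported, $\|u_n\|_{M_{cb}A_p}\le1$, and $u_n\to1$ pointwise. The next lemma shows that this already gives the $p$-AP for $\mathbb Z$, for every $p$.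

**Lemma 1.** Let $v_n:\Gamma\to\mathbb C$ be finitely supported with $\|v_n\|_{M_{cb}A_p(\Gamma)}\le1$ and $v_n\to1$ pointwise. Then $v_n\to 1$ in $\sigma(M_{cb}A_p(\Gamma),Q_{pcb}(\Gamma))$. In particular $\Gamma$ has the $p$-AP.

*Proof.* The $v_n$ lie in $A_p(\Gamma)$, as noted. For $f\in\ell^1(\Gamma)$ we have $|fv_n|\le|f|$ by (2), so dominated convergence gives $\sum fv_n\to\sum f$. For $q\in Q_{pcb}(\Gamma)$ and $f\in\ell^1(\Gamma)$,
$$|\langle v_n-1,q\rangle|\le\|v_n-1\|\,\|q-f\|_{Q_{pcb}}+|\langle v_n-1,f\rangle|\le2\|q-f\|_{Q_{pcb}}+|\langle v_n-1,f\rangle|.$$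
Since $\ell^1(\Gamma)$ is dense in $Q_{pcb}(\Gamma)$, choose $f$ to make the first term small and then let $n\to\infty$. $\square$

For $\mathbb Z$ we used the sets $F$, which are almost invariant under translation. On a non-exact group nothing like this is at hand. What we have instead is a function $\psi$.

## 3. Conditionally negative definite functions and Gaussian processes

**Definition.** A function $\psi:\Gamma\to[0,\infty)$ is *conditionally negative definite* (cnd) if there are a real Hilbert space $H$ and a map $b:\Gamma\to H$ with $\psi(s^{-1}t)=\|b(s)-b(t)\|^2$ for all $s,t\in\Gamma$. It is *proper* if $\{g:\psi(g)\le N\}$ is finite for every $N$.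

On $\mathbb Z$, $\psi(n)=n^2$ is cnd: take $H=\mathbb R$, $b(n)=n$. So is $\psi(n)=|n|$. Let $b(n)\in\ell^2$ of the set of unit intervals $[k,k+1]$ be the indicator of the intervals between $0$ and $n$; then $\|b(m)-b(n)\|^2$ counts the intervals between $m$ and $n$. The same works for the word length on a free group, where the edges of the Cayley tree replace the intervals. All these are proper, and the last two take the values $0,1,2,\dots$

Always $\psi(e)=0$, and $\psi(g)=\psi(g^{-1})$. If $\psi$ is proper, $\Lambda\cap[0,N]$ is finite for every $N$.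

Put $\xi_t=b(t^{-1})$. Then
$$\psi(st^{-1})=\|\xi_s-\xi_t\|^2 .\tag{3}$$

Formula (1) asks us to write a function of $\|\xi_s-\xi_t\|^2$ as a pairing of a vector depending on $s$ with a vector depending on $t$. Gaussian variables do this. Let $X$ be an *isonormal Gaussian process* over $H$ on a probability space $(\Omega,P)$: $\xi\mapsto X(\xi)$ is linear, the $X(\xi)$ are centred and jointly Gaussian, and $E[X(\xi)X(\eta)]=\langle\xi,\eta\rangle$. For $H=\mathbb R^d$, take $X(\xi)=\sum_i\xi_i\gamma_i$ with independent standard normal $\gamma_i$; in general use an orthonormal basis and $L^2$-convergent sums. For all $w,v\in\mathbb C$,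
$$E\,e^{wX(\xi)+vX(\eta)}=\exp\tfrac12\big(w^2\|\xi\|^2+2wv\langle\xi,\eta\rangle+v^2\|\eta\|^2\big).\tag{4}$$
For real $w,v$ this is the moment generating function of the centred Gaussian $wX(\xi)+vX(\eta)$. Both sides are entire in $w$ for fixed $v$ and in $v$ for fixed $w$, because $E\,e^{R|X(\xi)|+R|X(\eta)|}<\infty$ for every $R$. So (4) extends first to complex $w$ with $v$ real, and then to complex $v$.

## 4. Real exponents, and where Blaschke's condition stops them

The first thing to try is the family $e^{-x\psi}$, $x>0$. Take $\beta(s)=e^{-i\sqrt{2x}X(\xi_s)}$ and $\alpha(t)=e^{i\sqrt{2x}X(\xi_t)}$. These have modulus $1$ on a probability space, hence norm $1$ in every $L^q$, and by (4) and (3)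
$$\langle\beta(s),\alpha(t)\rangle=e^{-x\|\xi_s-\xi_t\|^2}=e^{-x\psi(st^{-1})}.$$
So $\|e^{-x\psi}\|_{M_{cb}A_p}\le1$ for every $p$, and $e^{-x\psi}\to1$ pointwise as $x\to0^+$. What is missing is finite support. Cutting $e^{-x\psi}$ off outside $\{\psi\le N\}$ gives finite support, but formula (1) gives no bound for the norm of the truncated function.

A better attempt is to average. If $\nu$ is a finite complex measure on $(0,\infty)$, then $u=\int e^{-x\psi}\,d\nu(x)$ has multiplier norm at most $\|\nu\|$ (this is a case of Lemma 3 below). So look for $\nu$ whose Laplace transform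
$$F(\lambda)=\int_0^\infty e^{-x\lambda}\,d\nu(x)$$
vanishes at every value of $\psi$ beyond some $N$. Then $u=F\circ\psi$ is finitely supported. When $\psi$ takes all integer values, this is impossible unless $u=0$.

**Observation.** If $F(n)=0$ for all integers $n>N$, then $F=0$ on $[0,\infty)$.

*Proof.* $F$ is bounded and analytic on $\operatorname{Re}\lambda>0$. Under $\lambda\mapsto(\lambda-1)/(\lambda+1)$, which maps the half-plane onto the unit disc, the zeros go to $w_n=(n-1)/(n+1)$, and $\sum_n(1-|w_n|)=\sum_n\frac2{n+1}=\infty$. By Blaschke's theorem, a bounded analytic function on the disc with such zeros is $0$. By continuity $F(0)=0$ too. $\square$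

The exact point of failure is thus the divergence of $\sum1/n$, a condition on zeros of bounded analytic functions in a *half-plane*. The half-plane came from the exponents being real: $e^{-x\lambda}$ is bounded for all $\operatorname{Re}\lambda>0$. Suppose we could also use complex exponents $z$ with $|\arg z|\le\varphi$. Then $e^{-z\lambda}$ is bounded, uniformly in such $z$, only for $|\arg\lambda|\le\frac\pi2-\varphi$, which is a thinner sector, and a thinner sector permits more zeros. The power map $\lambda\mapsto\lambda^\kappa$ with $\kappa=\frac{\pi/2}{\pi/2-\varphi}=\frac{\pi}{\pi-2\varphi}$ opens it up to a half-plane. The zeros $n$ become $n^\kappa$, and the series above becomes $\sum_n\frac2{n^\kappa+1}$, which converges as soon as $\kappa>1$. For $\varphi=\varphi_p$ this $\kappa$ is $\kappa_p$.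

So two things are needed: contractive multipliers $e^{-z\psi}$ with nonreal $z$, and a bounded analytic function with the right zeros that really is a Laplace transform of a measure of total variation close to $1$.

At $p=2$ the first of these is hopeless. Suppose $\|u\|_{M_{cb}A_2}\le1$ and $u(e)=1$, and rescale so that $\|\alpha(t)\|,\|\beta(s)\|\le1$ in (1). Equality in $\langle\beta(s),\alpha(s)\rangle=1$ forces $\beta(s)=\overline{\alpha(s)}$, hence $u(st^{-1})=\overline{u(ts^{-1})}$. For $u=e^{-z\psi}$, which satisfies $u(g)=u(g^{-1})$, this makes $u$ real. If $\operatorname{Im}z\neq0$ and $\psi\neq 0$, that fails for $e^{-sz\psi}$ when $s>0$ is small. For $p\neq2$ there is room.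

## 5. Complex exponents: $\|e^{-z\psi}\|_{M_{cb}A_p}\le1$ on the sector $S_p$

From here on $p\ne2$ is fixed and $\varphi=\varphi_p$. Put
$$S_p=\{z\in\mathbb C:|\operatorname{Im}z|\le\tan\varphi\,\operatorname{Re}z\}.$$

**Lemma 2.** Let $\psi$ be cnd on $\Gamma$ and $z\in S_p$. Then $\|e^{-z\psi}\|_{M_{cb}A_p(\Gamma)}\le1$.

**Step 1: the form of the vectors.** This step is for finding the right exponentials. Try
$$\alpha_z(t)=\exp\big(wX(\xi_t)-\tfrac12(w^2+wv)\|\xi_t\|^2\big),\qquad \beta_z(s)=\exp\big(vX(\xi_s)-\tfrac12(v^2+wv)\|\xi_s\|^2\big)\tag{5}$$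
with $w,v\in\mathbb C$. The quadratic corrections are chosen so that the pairing depends only on $\xi_s-\xi_t$: by (4),
$$\int\beta_z(s)\alpha_z(t)\,dP=\exp\big(-\tfrac12wv\big(\|\xi_s\|^2-2\langle\xi_s,\xi_t\rangle+\|\xi_t\|^2\big)\big)=e^{-\frac12wv\,\psi(st^{-1})}.\tag{6}$$
So the exponent we obtain is $z=\frac12wv$.

**Step 2: which $w,v$ give norm at most $1$.** Write $a=\operatorname{Re}w$, $a'=\operatorname{Re}v$. Since $\|e^{wX(\xi)}\|_p=(E\,e^{paX(\xi)})^{1/p}=e^{pa^2\|\xi\|^2/2}$, and likewise for $v$ and $p'$, norm at most $1$ in (5) (for $\xi\ne0$) means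
$$\operatorname{Re}\big(w(w+v)\big)\ge pa^2,\qquad \operatorname{Re}\big(v(w+v)\big)\ge p'a'^2.$$
Add these and put $m=\operatorname{Im}(w+v)$: we need $(a+a')^2-m^2\ge pa^2+p'a'^2$. But Cauchy–Schwarz with $\frac1p+\frac1{p'}=1$ gives $(a+a')^2\le pa^2+p'a'^2$, with equality only if $pa=p'a'$. So the choice is forced: $m=0$ and $a'=\frac p{p'}a=(p-1)a$. We therefore take, for $a,b\in\mathbb R$,
$$w=a+ib,\qquad v=(p-1)a-ib,\qquad w+v=pa,\tag{7}$$
$$z=\tfrac12wv=\tfrac12\big((p-1)a^2+b^2+i(p-2)ab\big).\tag{8}$$

**Step 3: the norms are exactly $1$.** We have $w^2+wv=paw$, with real part $pa^2$, so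
$$\|\alpha_z(t)\|_p=e^{pa^2\|\xi_t\|^2/2}\,e^{-pa^2\|\xi_t\|^2/2}=1 .$$
Similarly $v^2+wv=pav$ has real part $p(p-1)a^2$. Since $p'(p-1)=p$,
$$\|e^{vX(\xi)}\|_{p'}=e^{p'(p-1)^2a^2\|\xi\|^2/2}=e^{p(p-1)a^2\|\xi\|^2/2},$$
hence $\|\beta_z(s)\|_{p'}=1$. With (6), $\|e^{-z\psi}\|_{M_{cb}A_p}\le1$ for every $z$ of the form (8).

**Step 4: the exponents fill $S_p$.** Every $(a,b)\in\mathbb R^2$ can be written as $a=\sqrt{2x/(p-1)}\cos\tau$, $b=\sqrt{2x}\sin\tau$ with $x\ge0$. Then (8) becomes
$$z=x\Big(1+i\,\frac{p-2}{2\sqrt{p-1}}\sin2\tau\Big).$$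
As $\sin2\tau$ runs over $[-1,1]$, $z$ runs over all points with real part $x$ and $|\operatorname{Im}z|\le x\tan\varphi$. So the range of $z$ is exactly $S_p$. $\square$

For $p=2$ the formulas read $v=\bar w$, $z=\frac12|w|^2$, and only real exponents appear, in agreement with Section 4.

## 6. Averages over three rays

We now average the contractive multipliers. It is enough to use the central ray and the two boundary rays of $S_p$:
$$R=R_0\cup R_+\cup R_-,\qquad R_0=(0,\infty),\qquad R_\pm=e^{\pm i\varphi}(0,\infty).$$

**Lemma 3.** Let $\psi$ be cnd on $\Gamma$, and let $\nu$ be a finite complex Borel measure on $R$. Then $u(g)=\int_Re^{-z\psi(g)}\,d\nu(z)$ satisfies $\|u\|_{M_{cb}A_p(\Gamma)}\le\|\nu\|$ (total variation).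

*Proof.* The point is to glue the vectors $\alpha_z(t)$ for different $z$ into one vector over a larger measure space. First choose $(a,b)$ as a continuous function of $z$ on each ray, with $x=\operatorname{Re}z$:
$$a=0,\ b=\sqrt{2x}\quad\text{on }R_0;\qquad a=\sqrt{x/(p-1)},\ b=\pm\operatorname{sgn}(p-2)\sqrt x\quad\text{on }R_\pm .$$
In (8) the first choice gives $z=x$. The second gives $\operatorname{Re}z=\frac12(x+x)=x$ and $\operatorname{Im}z=\pm\frac12|p-2|\,x/\sqrt{p-1}=\pm x\tan\varphi$, which is the point of $R_\pm$ with real part $x$.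

Write $d\nu=h\,d|\nu|$ with $|h|=1$. On $(\Omega\times R,\,P\times|\nu|)$ put
$$\alpha(t)(\omega,z)=\alpha_z(t)(\omega),\qquad\beta(s)(\omega,z)=h(z)\beta_z(s)(\omega).$$
After fixing a version of each $X(\xi_t)$, the function $\alpha_z(t)(\omega)$ is on each ray a continuous function of the pair $(X(\xi_t)(\omega),z)$, hence jointly measurable; the same goes for $\beta$. By Lemma 2, Step 3, $\|\alpha(t)\|_p^p=\int_R\|\alpha_z(t)\|_p^p\,d|\nu|(z)=\|\nu\|$ and $\|\beta(s)\|_{p'}^{p'}=\|\nu\|$. So the product of the suprema is $\|\nu\|^{1/p+1/p'}=\|\nu\|$. The product $\beta(s)\alpha(t)$ is integrable by Hölder, and Fubini gives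
$$\langle\beta(s),\alpha(t)\rangle=\int_R\Big(\int_\Omega\beta_z(s)\alpha_z(t)\,dP\Big)h(z)\,d|\nu|(z)=\int_Re^{-z\psi(st^{-1})}\,d\nu(z)=u(st^{-1}).\qquad\square$$

The problem is now purely one of complex analysis: find a function on $[0,\infty)$ that vanishes at the points of $\Lambda$ beyond $N$ and is a Laplace transform of a measure on $R$ of total variation close to $1$.

## 7. A Blaschke product on a sector, with zeros at the large values of $\psi$

Let $\psi$, $\Lambda$, $\kappa$ be as in Theorem A.

**Step 1: fixing the angles.** This step makes room between the sector forced by the exponents and the sector where the product lives. Increasing $\kappa$ preserves the convergence of $\sum_{\lambda\in\Lambda}\lambda^{-\kappa}$, because only finitely many $\lambda\in\Lambda$ are smaller than $1$. So we may assume $1\le\kappa<\kappa_p$. The inequality $\kappa<\kappa_p$ says $\pi-2\varphi<\pi/\kappa$. Hence we can fix $\theta$ with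
$$\frac\pi2-\varphi<\theta<\frac\pi{2\kappa}\le\frac\pi2,\qquad\text{and put}\qquad c=-\cos(\theta+\varphi).\tag{9}$$
Since $\theta+\varphi\in(\frac\pi2,\pi)$, we have $c>0$.

**Step 2: the product.** On $|\arg\lambda|<\pi/(2\kappa)$ the principal branch satisfies $\operatorname{Re}\lambda^\kappa>0$. There define, for $N\ge0$,
$$B_N(\lambda)=\prod_{\mu\in\Lambda,\ \mu>N}\frac{\mu^\kappa-\lambda^\kappa}{\mu^\kappa+\lambda^\kappa},\qquad \sigma_N=\sum_{\mu\in\Lambda,\ \mu>N}\mu^{-\kappa}.$$
Then $\sigma_N\to0$ as $N\to\infty$.

**Lemma 4.** $B_N$ is analytic on the sector $|\arg\lambda|<\pi/(2\kappa)$, and there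
$$|B_N(\lambda)|\le1,\qquad|1-B_N(\lambda)|\le2\sigma_N|\lambda|^\kappa.\tag{10}$$
Moreover $B_N(\mu)=0$ for every $\mu\in\Lambda$ with $\mu>N$.

*Proof.* Each factor has modulus at most $1$, because $|\mu^\kappa-\lambda^\kappa|\le|\mu^\kappa+\lambda^\kappa|$ when $\operatorname{Re}\lambda^\kappa>0$ and $\mu^\kappa>0$. Each factor differs from $1$ by $\frac{2\lambda^\kappa}{\mu^\kappa+\lambda^\kappa}$, of modulus at most $2|\lambda|^\kappa\mu^{-\kappa}$, since $|\mu^\kappa+\lambda^\kappa|\ge\operatorname{Re}(\mu^\kappa+\lambda^\kappa)\ge\mu^\kappa$.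

For numbers with $|a_i|\le1$ we have $|1-\prod_{i\le k}a_i|\le\sum_{i\le k}|1-a_i|$, by induction from $1-a_1a_2\cdots a_k=(1-a_1)+a_1(1-a_2\cdots a_k)$. If $\Lambda$ is infinite, list the $\mu\in\Lambda$, $\mu>N$, in order and let $P_k$ be the partial products. Then for $k<l$
$$|P_l(\lambda)-P_k(\lambda)|\le|P_k(\lambda)|\sum_{k<i\le l}2|\lambda|^\kappa\mu_i^{-\kappa}\le2|\lambda|^\kappa\sum_{i>k}\mu_i^{-\kappa}.$$
So the $P_k$ converge locally uniformly and the limit is analytic. The same inequality on $1-P_k$ gives (10) in the limit. The factor with index $\mu$ vanishes at $\lambda=\mu$. $\square$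

Put $B_N(0)=1$; this is the limit of $B_N(\lambda)$ as $\lambda\to0$ by (10).

**Step 3: the candidates.** For $\varepsilon>0$ define
$$u_{N,\varepsilon}(g)=\frac{B_N(\psi(g))}{1+\varepsilon\psi(g)}.\tag{11}$$
If $\psi(g)>N$ then $\psi(g)\in\Lambda$ and $B_N(\psi(g))=0$. So $u_{N,\varepsilon}$ is supported in $\{\psi\le N\}$, a finite set. The denominator is there because $B_N-1$ need not become small far out in the sector, and the norm estimate below needs decay there.

## 8. Cauchy's formula turned into a Laplace transform

**Lemma 5.** For all $N$ and $\varepsilon>0$,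
$$\|u_{N,\varepsilon}\|_{M_{cb}A_p(\Gamma)}\le1+\tau_{N,\varepsilon},\qquad\tau_{N,\varepsilon}=\frac1{\pi c}\int_0^\infty\frac{\min(2,\,2\sigma_Nt^\kappa)}{t\max(1,\varepsilon t)}\,dt,$$
and for fixed $\varepsilon$, $\tau_{N,\varepsilon}\to0$ as $N\to\infty$.

**Step 1: $\tau_{N,\varepsilon}\to0$.** The integrand is at most the one with $N=0$, which is at most $2\sigma_0t^{\kappa-1}$ on $(0,1]$ and at most $2/(\varepsilon t^2)$ on $[1,\infty)$, hence integrable. For each $t$ the integrand tends to $0$ because $\sigma_N\to0$. Dominated convergence applies.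

**Step 2: splitting off a probability measure.** This step isolates the part of size $1$. Write
$$\frac{B_N(\lambda)}{1+\varepsilon\lambda}=\frac1{1+\varepsilon\lambda}+G(\lambda),\qquad G(\lambda)=\frac{B_N(\lambda)-1}{1+\varepsilon\lambda}.\tag{12}$$
For $\lambda\ge0$ we have $\frac1{1+\varepsilon\lambda}=\int_0^\infty e^{-x}e^{-\varepsilon x\lambda}\,dx=\int_{R_0}e^{-z\lambda}\,d\nu_0(z)$, where $\nu_0$ is the image of the probability measure $e^{-x}dx$ under $x\mapsto\varepsilon x$. So $\|\nu_0\|=1$. It remains to represent $G$ by measures on $R_\pm$ of total mass at most $\tau_{N,\varepsilon}$.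

**Step 3: size of $G$.** $G$ is analytic on $|\arg\zeta|<\pi/(2\kappa)$, where $\operatorname{Re}\zeta>0$; in particular near every point of $\{|\arg\zeta|\le\theta\}\setminus\{0\}$. For $\operatorname{Re}\zeta\ge0$ we have $|1+\varepsilon\zeta|\ge1$ and $|1+\varepsilon\zeta|^2=1+2\varepsilon\operatorname{Re}\zeta+\varepsilon^2|\zeta|^2\ge\varepsilon^2|\zeta|^2$. With (10), for $|\arg\zeta|\le\theta$,
$$|G(\zeta)|\le\frac{\min(2,\,2\sigma_N|\zeta|^\kappa)}{\max(1,\varepsilon|\zeta|)}.\tag{13}$$

**Step 4: Cauchy's formula on the sector.** This step expresses $G(\lambda)$ by values of $G$ on two rays. Let $\lambda>0$ and apply Cauchy's formula on $\{\delta<|\zeta|<r,\ |\arg\zeta|<\theta\}$ with $\delta<\lambda/2$ and $r>2\lambda$. On the small arc $|G|\le2$, $|\zeta-\lambda|\ge\lambda/2$, and the length is $2\theta\delta$: the contribution is $O(\delta)$. On the large arc $|G|\le2/(\varepsilon r)$, $|\zeta-\lambda|\ge r/2$, and the length is $2\theta r$: the contribution is $O(1/r)$. Let $\ell_\pm=e^{\pm i\theta}(0,\infty)$, oriented outward. The positively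 oriented boundary runs out along $\ell_-$ and back along $\ell_+$. Since $|G(\zeta)|/|\zeta-\lambda|$ is bounded near $0$ and $O(|\zeta|^{-2})$ at infinity on these rays, letting $\delta\to0$, $r\to\infty$ gives
$$G(\lambda)=\frac1{2\pi i}\Big(\int_{\ell_-}-\int_{\ell_+}\Big)\frac{G(\zeta)}{\zeta-\lambda}\,d\zeta .\tag{14}$$

**Step 5: the Cauchy kernel is a Laplace transform on $R_\pm$.** This is where the angles in (9) are used. Let $\zeta=te^{\pm i\theta}\in\ell_\pm$ and $z=\rho e^{\pm i\varphi}\in R_\pm$ with the same sign, $\rho=|z|$. Then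
$$\operatorname{Re}(z\lambda)=\rho\lambda\cos\varphi>0,\qquad\operatorname{Re}(z\zeta)=\rho t\cos(\theta+\varphi)=-c\rho t<0.$$
Hence $\operatorname{Re}\big(e^{\pm i\varphi}(\lambda-\zeta)\big)>0$, and
$$\int_{R_\pm}e^{-z\lambda}e^{z\zeta}\,dz=\int_0^\infty e^{-\rho e^{\pm i\varphi}(\lambda-\zeta)}e^{\pm i\varphi}\,d\rho=\frac1{\lambda-\zeta},\qquad\text{so}\qquad\frac1{\zeta-\lambda}=-\int_{R_\pm}e^{-z\lambda}e^{z\zeta}\,dz .\tag{15}$$
Rays with $\theta\le\frac\pi2-\varphi$ would not do: $e^{z\zeta}$ would not decay. Rays with $\theta\ge\frac\pi{2\kappa}$ would leave the open sector on which $B_N$ was constructed and on which (10) holds. The condition $\kappa<\kappa_p$ is what leaves room for $\theta$.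

**Step 6: the measures.** Insert (15) in (14). Fubini is justified, since $|e^{-z\lambda}|\le1$ and
$$\int_0^\infty\!\!\int_0^\infty|G(te^{\pm i\theta})|\,e^{-c\rho t}\,d\rho\,dt=\frac1c\int_0^\infty|G(te^{\pm i\theta})|\,\frac{dt}t<\infty\tag{16}$$
by (13) and Step 1. Watching the two minus signs, we obtain for $\lambda>0$
$$G(\lambda)=\int_{R_+}e^{-z\lambda}\,d\nu_+(z)+\int_{R_-}e^{-z\lambda}\,d\nu_-(z),\qquad d\nu_\pm(z)=\pm\frac1{2\pi i}\Big(\int_{\ell_\pm}G(\zeta)e^{z\zeta}\,d\zeta\Big)dz.\tag{17}$$
In the parameter $\rho$, the density of $\nu_\pm$ has modulus at most $\frac1{2\pi}\int_0^\infty|G(te^{\pm i\theta})|e^{-c\rho t}dt$. By (16), $\|\nu_\pm\|\le\frac1{2\pi c}\int_0^\infty|G(te^{\pm i\theta})|\frac{dt}t$, and by (13)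
$$\|\nu_+\|+\|\nu_-\|\le\frac1{\pi c}\int_0^\infty\frac{\min(2,2\sigma_Nt^\kappa)}{t\max(1,\varepsilon t)}\,dt=\tau_{N,\varepsilon}.$$

**Step 7: the value $\lambda=0$.** We need (17) also at $\lambda=0$, because $\psi(e)=0$. Let $\lambda\to0^+$. The left side tends to $0=G(0)$ by (13). On the right, $|e^{-z\lambda}|\le1$ and the measures are finite, so dominated convergence gives the right side at $\lambda=0$.

**Step 8: end of the proof of Lemma 5.** By (11), (12), Step 2 and (17), for all $g\in\Gamma$
$$u_{N,\varepsilon}(g)=\int_Re^{-z\psi(g)}\,d(\nu_0+\nu_++\nu_-)(z),\qquad\|\nu_0+\nu_++\nu_-\|\le1+\tau_{N,\varepsilon}.$$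
Lemma 3 gives the bound. $\square$

## 9. Choice of parameters and the end of the proof of Theorem A

For $n\ge1$ use $\varepsilon=1/n$. By Lemma 5 and $\sigma_N\to0$ we can choose $N_n$ with
$$\tau_{N_n,1/n}\le\frac1n,\qquad2\sigma_{N_n}n^\kappa\le\frac1n,\qquad\text{and put}\qquad v_n=\Big(1+\frac1n\Big)^{-1}u_{N_n,1/n}.$$
Then $v_n$ is finitely supported and $\|v_n\|_{M_{cb}A_p}\le1$. Fix $g\in\Gamma$. For $n\ge\psi(g)$, (10) gives $|B_{N_n}(\psi(g))-1|\le2\sigma_{N_n}n^\kappa\le1/n$ (with $B_N(0)=1$ when $\psi(g)=0$), while $1+\psi(g)/n\to1$ and $1+1/n\to1$. So $v_n(g)\to1$. By Lemma 1, $\Gamma$ has the $p$-AP. This proves Theorem A. $\blacksquare$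

The theorem is proved for groups with a proper cnd function whose set of values is sparse in the stated sense. It is not claimed for arbitrary groups with the Haagerup property.

## 10. Hyperplanes, walls, and a non-exact group

A CAT(0) cube complex is a simply connected complex of unit cubes glued along faces, in which all links of vertices are flag complexes. Each of its hyperplanes cuts it into two halves. We use one textbook fact (Sageev): the edge-path distance $d_1$ between two vertices equals the number of hyperplanes separating them. A tree is an example, with the midpoints of edges as hyperplanes. Another is the square grid in the plane, where the hyperplanes are the lines $x=k+\frac12$ and $y=k+\frac12$ and $d_1$ is the $\ell^1$-distance. An action is metrically proper if $\{g:d(y,gy)\le N\}$ is finite for every $N$.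

A space with walls is a set with a family of partitions into two halves (walls) such that any two points are separated by only finitely many of them. The number of separating walls is the wall distance. Example: $\mathbb Z$ with the cuts at $k+\frac12$. An action on it permutes the walls, and the wall distance is proper if $g\mapsto d(x,gx)$ is proper for a base point $x$, where $d$ is the wall distance.

**Proof of Corollary B.** Let $\Gamma$ act on the CAT(0) cube complex $Y$, fix a vertex $y$, and put $\psi(g)=d_1(y,gy)$.

**Step 1: $\psi$ is cnd with integer values.** Let $\mathcal H$ be the set of hyperplanes and let $b(g)\in\ell^2(\mathcal H)$ be the indicator function of the finite set of hyperplanes separating $y$ from $gy$. A hyperplane separates $gy$ from $hy$ exactly when it separates $y$ from one of $gy,hy$ and not from the other. So the hyperplanes separating $gy$ from $hy$ form the symmetric difference of the two sets, and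
$$\|b(g)-b(h)\|^2=d_1(gy,hy)=d_1(y,g^{-1}hy)=\psi(g^{-1}h).$$

**Step 2: $\psi$ is proper.** If metric properness refers to $d_1$, this is the definition. If it refers to the CAT(0) metric $d_2$, note that $d_2\le d_1$ on vertices, as each edge has length $1$. Hence $\{g:d_1(y,gy)\le N\}\subset\{g:d_2(y,gy)\le N\}$, which is finite. Neither dimension nor local finiteness has entered.

**Step 3: summability.** Here $\Lambda\subset\{1,2,3,\dots\}$. For every $p\ne2$ we have $\kappa_p>1$, so with any $\kappa\in(1,\kappa_p)$ we get $\sum_{\lambda\in\Lambda}\lambda^{-\kappa}\le\sum_{n\ge1}n^{-\kappa}<\infty$. Theorem A applies.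

For an action on a space with walls with proper wall distance, the same argument holds with walls in place of hyperplanes and the wall distance in place of $d_1$. $\square$

**Proof of Corollary C.** We need two cited results, which we use as black boxes.

- Osajda, *Small cancellation labellings of some infinite graphs and applications*, Acta Math. 225 (2020), 159–191: there exist finitely generated groups without Yu's property A that act properly on CAT(0) cube complexes. Here "properly" means metrically properly; the action arises from a space with walls with proper wall distance.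
- Higson–Roe, J. reine angew. Math. 519 (2000), 143–153, and Ozawa, C. R. Acad. Sci. Paris 330 (2000), 691–695: a finitely generated group has property A if and only if it is exact.

We never need the definition of property A: it only links the two statements. Let $\Gamma$ be one of Osajda's groups. By the second result it is not exact. By Corollary B it has the $p$-AP for every $p\in(1,\infty)\setminus\{2\}$. So the $p$-AP does not imply exactness for any $p\neq2$, and for $p=2$ the known fact says that it does. $\blacksquare$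

The statement "for every $p\neq2$, every discrete group with the $p$-AP is exact" is therefore false, for each individual $p\neq2$. One more consequence concerns a known monotonicity fact: if $1<p\le r\le2$ or $2\le r\le p<\infty$, then the $r$-AP implies the $p$-AP. The group above is not exact, so it fails the $2$-AP, yet it has the $p$-AP for all $p\ne2$. Thus one cannot go back to $r=2$ from any $p\neq2$.

## 11. The sector $S_p$ is the largest possible

The rest is not needed for Corollary C. It shows that the Gaussian vectors of Section 5 lose nothing.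

**Proposition D.** Let $p\in(1,\infty)$, $p\ne2$, and let $z\in\mathbb C$ with $\operatorname{Re}z>0$. Then $\|e^{-sz\psi}\|_{M_{cb}A_p(\Gamma)}\le1$ for all discrete $\Gamma$, all cnd $\psi$ on $\Gamma$ and all $s>0$ if and only if $|\operatorname{Im}z|\le\tan\varphi_p\operatorname{Re}z$.

The "if" part is Lemma 2, since $S_p$ is invariant under multiplication by $s>0$. For "only if", the two-element group suffices. Let $\Gamma=\mathbb Z/2=\{0,1\}$ and $\psi=1_{\{g\neq0\}}$, which is cnd with $b(0)=0$, $b(1)=1$ in $\mathbb R$. Put $T=\tan\varphi_p$.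

**Step 1: what norm at most $1$ means.** Suppose $u(0)=1$, $u(1)=r$ and $\|u\|_{M_{cb}A_p}\le1$. By (1) with $C=1$ there are $\alpha,\beta$ with $\sup\|\alpha\|\sup\|\beta\|\le1$. Neither supremum is $0$, since $u(0)=1$. Multiplying $\alpha$ by a positive constant and $\beta$ by its inverse, we get $\alpha_0,\alpha_1\in L^p(\mu)$, $\beta_0,\beta_1\in L^{p'}(\mu)$ of norm at most $1$ with
$$\langle\beta_0,\alpha_0\rangle=\langle\beta_1,\alpha_1\rangle=1,\qquad\langle\beta_0,\alpha_1\rangle=\langle\beta_1,\alpha_0\rangle=r.$$
From $\operatorname{Re}(\beta_i\alpha_i)\le|\beta_i||\alpha_i|\le\frac1p|\alpha_i|^p+\frac1{p'}|\beta_i|^{p'}$ and integration, $1\le\frac1p\|\alpha_i\|_p^p+\frac1{p'}\|\beta_i\|_{p'}^{p'}\le1$. So equality holds almost everywhere: all norms are $1$, $\beta_i\alpha_i\ge0$ and $|\beta_i|^{p'}=|\alpha_i|^p$. Hence $\beta_i=|\alpha_i|^{p-2}\overline{\alpha_i}$, read as $0$ where $\alpha_i=0$. With $f=\alpha_0$, $g=\alpha_1$,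
$$2r=\int q\,d\mu,\qquad q=|f|^{p-2}\bar fg+|g|^{p-2}\bar gf,\qquad2=\int(|f|^p+|g|^p)\,d\mu.\tag{18}$$

**Step 2: reduction of a pointwise inequality.** We claim that, pointwise,
$$|\operatorname{Im}q|\le T\big(|f|^p+|g|^p-\operatorname{Re}q\big).\tag{19}$$
If $f$ or $g$ vanishes, then $q=0$ and this is trivial. Otherwise both sides are homogeneous of degree $p$ in $(f,g)$, so scale to $|f|=1$ and write $\bar fg=te^{i\vartheta}$ with $t=|g|>0$. Then $q=te^{i\vartheta}+t^{p-1}e^{-i\vartheta}$. With
$$A=t+t^{p-1},\qquad B=t-t^{p-1},\qquad C=1+t^p$$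
we have $\operatorname{Re}q=A\cos\vartheta$ and $\operatorname{Im}q=B\sin\vartheta$, and (19) reads $|B\sin\vartheta|+TA\cos\vartheta\le TC$. By Cauchy–Schwarz the left side is at most $\sqrt{B^2+T^2A^2}$. So it suffices that
$$B^2\le T^2(C^2-A^2).\tag{20}$$

**Step 3: proof of (20).** Here $C-A=(1-t)(1-t^{p-1})$ and $C+A=(1+t)(1+t^{p-1})$, so $C^2-A^2=(1-t^2)(1-t^{2(p-1)})$. Put $t=e^y$ with $y\in\mathbb R$. Then
$$B^2=4e^{py}\sinh^2\tfrac{(p-2)y}2=2e^{py}\big(\cosh((p-2)y)-1\big),$$
$$C^2-A^2=4e^{py}\sinh(y)\sinh((p-1)y)=2e^{py}\big(\cosh(py)-\cosh((p-2)y)\big).$$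
Since $T^2=\frac{(p-2)^2}{4(p-1)}$, (20) becomes
$$\cosh((p-2)y)-1\le\frac{(p-2)^2}{4(p-1)}\big(\cosh(py)-\cosh((p-2)y)\big).$$
Compare the coefficients of $y^{2k}$. For $k=0$ both vanish. For $k\ge1$ we need $(p-2)^{2k}\le\frac{(p-2)^2}{4(p-1)}\big(p^{2k}-(p-2)^{2k}\big)$. This holds because
$$p^{2k}-(p-2)^{2k}=\big(p^2-(p-2)^2\big)\sum_{j=0}^{k-1}p^{2j}(p-2)^{2(k-1-j)}\ge4(p-1)(p-2)^{2k-2},$$
where $p^2-(p-2)^2=4(p-1)>0$ and we kept only the term $j=0$ of a sum of nonnegative terms. This proves (20) and hence (19).

**Step 4: from $r$ back to $z$.** Integrate (19) and use (18): $2|\operatorname{Im}r|\le T(2-2\operatorname{Re}r)$, that is,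
$$|\operatorname{Im}r|\le T(1-\operatorname{Re}r).$$
If $\|e^{-sz\psi}\|_{M_{cb}A_p}\le1$ for all $s>0$, this applies with $r=e^{-sz}$. Dividing by $s$ and letting $s\to0^+$, we have $|\operatorname{Im}e^{-sz}|/s\to|\operatorname{Im}z|$ and $(1-\operatorname{Re}e^{-sz})/s\to\operatorname{Re}z$. Therefore $|\operatorname{Im}z|\le\tan\varphi_p\operatorname{Re}z$. $\blacksquare$
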